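# Glauber dynamics from all plus: a lower bound of $\frac12 n\log n$ for every ferromagnet

## 1. Independent spins: the lazy walk on the hypercube

Put a spin $\sigma(v)\in\{\pm1\}$ on each of $n\ge 2$ sites $v\in V$. At each step choose a site uniformly at random and replace its spin by a fair coin. Start with all spins equal to $+1$. How many steps pass before the configuration looks uniform on $\Omega=\{\pm1\}^V$?

For probability measures on $\Omega$, let $\|\mu-\nu\|_{\rm TV}=\sup_{A\subset\Omega}|\mu(A)-\nu(A)|=\frac12\sum_x|\mu(x)-\nu(x)|$. Let $t^+_{\rm mix}$ be the first $t$ at which the law of the chain started from all plus is within $1/4$ of its stationary measure $\pi$. To bound $t^+_{\rm mix}$ from below we need one event that separates the two laws. The natural statistic is the total spin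
$$S_B(\sigma)=\sum_{v\in B}\sigma(v),\qquad B\subset V,$$
with $B=V$ here. Under the uniform measure $S_V$ is of order $\sqrt n$. Under the chain, every site that was never chosen still carries its initial $+$, and about $ne^{-t/n}$ sites are of this kind. The two scales meet at $ne^{-t/n}\approx\sqrt n$, that is, at $t\approx\frac12n\log n$.

To make this a proof we need one fact about never-chosen sites. It does not depend on how spins are updated, so we will use it again.

**Lemma 1 (never-updated sites).** Let $n\ge2$, let $v_1,v_2,\dots$ be i.i.d. uniform in $V$, let $\emptyset\ne B\subset V$, and let $A=B\setminus\{v_1,\dots,v_t\}$. Put $\beta=|B|(1-\frac1n)^t$. Then $\mathbb E|A|=\beta$, $\operatorname{Var}|A|\le\beta$, and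
$$\mathbb P\big(|A|<\beta/2\big)\le \frac4\beta,\qquad \beta\ge |B|\,e^{-t/(n-1)}. \tag{1}$$

**Proof.** A given site is missed $t$ times with probability $(1-\frac1n)^t$, which gives the mean. Two distinct sites are both missed with probability $(1-\frac2n)^t\le(1-\frac1n)^{2t}$, because $1-\frac2n\le(1-\frac1n)^2$. So the indicators $\mathbf 1\{v\in A\}$, $v\in B$, are pairwise nonpositively correlated, and $\operatorname{Var}|A|$ is at most the sum of their variances, hence at most the sum of their means, $\beta$. Chebyshev's inequality gives $\mathbb P(|A|<\beta/2)\le\beta/(\beta/2)^2=4/\beta$. Finally, $\log(1-\frac1n)=-\log(1+\frac1{n-1})\ge-\frac1{n-1}$. $\square$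

**Proposition 2 (independent fair spins).** For the chain above, $t^+_{\rm mix}\ge(n-1)\big[\frac12\log n-\log10\big]$ for every $n\ge2$.

**Proof.** Take $B=V$ in Lemma 1. Given the schedule $v_1,\dots,v_t$, the spins on $A$ are $+1$, and those off $A$ are independent fair signs, namely the last coin used at each site. So $S_V(X_t)=|A|+R$, where, given the schedule, $R$ has mean $0$ and variance $n-|A|\le n$. By Chebyshev, $\mathbb P(R\le-\beta/4)\le16n/\beta^2$. Together with (1), $S_V(X_t)>\beta/4$ with probability at least $1-\frac4\beta-\frac{16n}{\beta^2}$. Under the uniform measure, $S_V>\beta/4$ has probability at most $16n/\beta^2$. Hence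
$$\|\mathbb P_+(X_t\in\cdot)-\pi\|_{\rm TV}\ge1-\frac4\beta-\frac{32n}{\beta^2}.$$
If $t\le(n-1)[\frac12\log n-\log10]$, then (1) gives $\beta\ge ne^{-t/(n-1)}\ge10\sqrt n$, and the right side is at least $1-\frac{0.4}{\sqrt2}-0.32>\frac14$. So no such $t$ is a mixing time. $\square$

This is the correct order: Section 8 proves the matching upper bound $\frac12n\log n+O(n)$. The talk is about what remains when the spins interact.

## 2. Ferromagnetic interactions and what they destroy in the proof

Let $G=(V,E)$ be a finite graph on $n$ vertices with interaction strengths $J_{uv}\ge0$, $uv\in E$. The **ferromagnetic Ising model** is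
$$\mu_G(\sigma)=\frac1{Z(J)}\exp\Big(\sum_{uv\in E}J_{uv}\sigma(u)\sigma(v)\Big),\qquad\sigma\in\Omega,$$
with $Z(J)$ the normalizing constant. The (discrete-time) **Glauber dynamics** chooses a uniform vertex $v$ and resamples its spin from $\mu_G$ conditioned on all other spins. It is reversible with respect to $\mu_G$. For $J\equiv0$ it is the chain of Section 1. Write $t^+_{\rm mix}(G,J)$ for the mixing time from all plus, with threshold $1/4$.

Interactions make spins cling to each other, so one expects them to slow the chain down. The problem comes from Jian Ding and Yuval Peres, "Mixing time for the Ising model: a uniform lower bound for all graphs", arXiv:0909.5162 (2009). It is known that $\inf_{G,J}t^+_{\rm mix}(G,J)\ge(\frac14+o(1))n\log n$, and the conjecture is that $\frac14$ can be replaced by $\frac12$. In other words, the conjecture says that no ferromagnet beats $J\equiv0$ asymptotically. We will prove it.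

**A single edge, by hand.** Let $n=2$, with one edge of strength $J$, and put $m=\tanh J$. Given $\sigma(2)$, the resampled spin at vertex $1$ has mean $m\sigma(2)$. Let $P$ be the transition kernel, acting on functions by $Pf(x)=\mathbb E_x f(X_1)$. Updating vertex $1$ turns $\sigma(1)+\sigma(2)$ into $(1+m)\sigma(2)$, and updating vertex $2$ turns it into $(1+m)\sigma(1)$. Hence
$$P\big(\sigma(1)+\sigma(2)\big)=\tfrac{1+m}2\big(\sigma(1)+\sigma(2)\big).$$
In the same way $P(\sigma(1)-\sigma(2))=\frac{1-m}2(\sigma(1)-\sigma(2))$ and $P(\sigma(1)\sigma(2))=m$. The eigenvalues are therefore $1,\frac{1+m}2,\frac{1-m}2,0$. Start from $++$. For $t\ge1$ the product $\sigma(1)\sigma(2)$ already has its stationary mean $m$, and the configurations $+-$ and $-+$ are equally likely. So the only discrepancy with $\mu_G$ is in $\mu_t(++)-\mu_t(--)=\frac12\mathbb E_{+}S_V(X_t)=(\frac{1+m}2)^t$, and the distance to stationarity is $\frac12(\frac{1+m}2)^t$. At $t=0$ it is $1-\mu_G(++)=1-\frac{1+m}4\ge\frac12$. So $t^+_{\rm mix}=1$ when $J=0$ and $t^+_{\rm mix}\ge2$ when $J>0$: on one edge the conjecture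 holds in exact form.

**Repeating Section 1.** Keep the statistic $S_V$. The proof used two facts.

* *Given the schedule, the updated spins are fair and independent, so $S_V(X_t)-|A|$ is centered with variance at most $n$.* This is false now. On the single edge, after one update at vertex $1$ the new spin has mean $m$. In general the updated spins depend on each other and on the spins still frozen. The pull toward $+$ should only help a lower bound, but we have lost control of the fluctuations of $S_V(X_t)$, which is not a stationary quantity.
* *Under the stationary measure $S_V$ has variance $n$.* This is also false. Take $G$ connected, $J_{uv}\equiv b$, and let $b\to\infty$. The two constant configurations are then the only maximizers of the exponent, so $\mu_G\to\frac12\delta_++\frac12\delta_-$ and $\operatorname{Var}_{\mu_G}(S_V)\to n^2$. The shift $|A|$ is at most $n$, so comparing it with fluctuations of size $n$ says nothing, even at $t=0$.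

The first failure is cured by not analyzing $X_t$ directly. We run next to it a second chain that is *stationary*, coupled so as to stay below it; then only stationary variances appear. The second failure calls for a dichotomy: if the stationary variance is much larger than $n$, the chain has a small spectral gap, and we must show that it is then slow *from all plus*.

## 3. Monotone measures and the statements

The proof uses less than the Ising model. Let $\pi$ be a strictly positive probability measure on $\Omega=\{\pm1\}^V$, $|V|=n\ge2$, and write $\sigma_{-v}$ for the spins off $v$. Put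
$$p_v(\sigma)=\pi\big(\sigma(v)=1\mid\sigma_{-v}\big).$$
Order $\Omega$ coordinatewise; "increasing" means nondecreasing for this order.

**Definition.** $\pi$ is *monotone* if every $p_v$ is increasing.

**Example.** For the Ising model with interactions $J\ge0$ and external fields $h\in\mathbb R^V$ (an extra term $\sum_vh_v\sigma(v)$ in the exponent, which includes any boundary condition),
$$p_v(\sigma)=\Big(1+\exp\big(-2h_v-2\textstyle\sum_uJ_{uv}\sigma(u)\big)\Big)^{-1},$$
which is increasing because $J\ge0$. On a single edge with $J<0$ and no field, $p_1$ decreases in $\sigma(2)$, so that measure is not monotone.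

The (heat-bath) Glauber dynamics for $\pi$ has kernel $P=\frac1n\sum_vP_v$, where $P_vf=\mathbb E_\pi[f\mid\sigma_{-v}]$. Each $P_v$ is an orthogonal projection in $L^2(\pi)$, so $P$ is self-adjoint with spectrum in $[0,1]$. Strict positivity makes $P$ irreducible, with positive holding probabilities. So the chain converges to $\pi$, and the second largest eigenvalue satisfies $\lambda_2<1$.

**Definition.** The *relaxation time* is $t_{\rm rel}=1/(1-\lambda_2)$. Thus $1\le t_{\rm rel}<\infty$.

On the single edge, $t_{\rm rel}=2/(1-m)$. Expanding $f$ in an orthonormal eigenbasis gives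
$$\operatorname{Var}_\pi(f)\le t_{\rm rel}\,\langle f,(I-P)f\rangle_\pi\qquad\text{for all }f, \tag{2}$$
since every nonconstant mode has $1-\lambda\ge1-\lambda_2$.

Write $+$ and $-$ for the constant configurations, $\mu^\pm_t$ for the law at time $t$ started from $\pm$, and $t^\pm(\varepsilon)=\min\{t:\|\mu_t^\pm-\pi\|_{\rm TV}\le\varepsilon\}$. Throughout, $\log$ is the natural logarithm.

**Theorem 3.** For every $n\ge3$, every $n$-vertex graph $G$ and every nonnegative $J$,
$$t^+_{\rm mix}(G,J)\ \ge\ (n-1)\Big[\tfrac12\log n-\tfrac12\log\log n-5\Big].$$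
Hence $\inf_{G,J}t^+_{\rm mix}(G,J)\ge(\frac12+o(1))n\log n$: the conjecture is true. By the case $J\equiv0$, $\inf_{G,J}t^+_{\rm mix}(G,J)=(\frac12+o(1))n\log n$.

**Theorem 4.** Let $\pi$ be strictly positive and monotone.

(i) For every $\varepsilon\in(0,1)$ and $n\ge2$,
$$\max\{t^+(\varepsilon),t^-(\varepsilon)\}\ \ge\ (n-1)\Big[\log n-\tfrac12\log t_{\rm rel}-\log\tfrac{30}{1-\varepsilon}\Big].$$
In particular, if $t_{\rm rel}\le Kn$, the left side is at least $\frac12n\log n-O_{K,\varepsilon}(n)$.

(ii) For every $\varepsilon\in(0,\frac12)$ and $n\ge3$, with $\kappa_\varepsilon=\big(1+\frac1{2\log(1/2\varepsilon)}\big)^{1/2}$,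
$$\max\{t^+(\varepsilon),t^-(\varepsilon)\}\ \ge\ (n-1)\Big[\tfrac12\log n-\tfrac12\log\log n-\log(60\kappa_\varepsilon)\Big].$$

If $\pi$ is invariant under $\sigma\mapsto-\sigma$, then $t^+(\varepsilon)=t^-(\varepsilon)$, and both bounds hold for $t^+(\varepsilon)$.

(iii) *Complements.*

* For $J\equiv0$ (zero field), $t_{\rm rel}=n$ and, for every $\varepsilon\in(0,1)$,
$$t^+(\varepsilon)=t^-(\varepsilon)\le\tfrac12n\log n-\tfrac12n\log\log(1+4\varepsilon^2)+1. \tag{3}$$
So the constant $\frac12$ in (ii) cannot be increased, and in this example (i) is tight up to an additive $O_\varepsilon(n)$. If moreover $\varepsilon>\frac12\sqrt{e-1}\approx0.655$, then $\log\log(1+4\varepsilon^2)>0$, and for such $\varepsilon$ the bound $\frac12n\log n-O_{K,\varepsilon}(n)$ in (i), already with $K=1$, cannot be replaced by $\frac12n\log n-o(n)$. For smaller $\varepsilon$, in particular $\varepsilon=\frac14$, no such claim is made.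
* The range $\varepsilon<\frac12$ in (ii) is optimal up to the endpoint: for each $\varepsilon>\frac12$ and each connected $G$ there is $J$ (with zero field) with $t^+(\varepsilon)=t^-(\varepsilon)=0$.
* With external fields the maximum over the two starting states cannot be replaced by $t^+$ alone: for $J=0$ and fields $h\to+\infty$, $\|\delta_+-\pi\|_{\rm TV}\to0$.

Uniformly over graphs and interactions, Theorem 3 reads $t^+_{\rm mix}\ge\frac12n\log n-\frac12n\log\log n-O(n)$. We do not determine whether the $\frac12n\log\log n$ term can be removed in general; by Theorem 4(i) it can be whenever $t_{\rm rel}=O(n)$. Nor do we determine whether, at $\varepsilon=\frac14$, the remaining $-O(n)$ is necessary.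

From here to the end of Section 7, $\pi$ is strictly positive and monotone.

## 4. The grand coupling and positive association

**The coupling.** We want all initial states to run on the same randomness without losing their order. Let $v_1,v_2,\dots$ be i.i.d. uniform vertices and $U_1,U_2,\dots$ i.i.d. uniform on $[0,1]$, all independent. At step $i$ set the spin at $v_i$ to $+1$ if $U_i\le p_{v_i}(\text{current configuration})$, and to $-1$ otherwise. This realizes the dynamics from every initial state at once. If $x\le y$ then $p_v(x)\le p_v(y)$, so whenever the copy at $x$ receives a $+$, so does the copy at $y$. Order is preserved. Two consequences, for increasing $f$: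

* $P^tf$ is increasing, since $P^tf(x)=\mathbb E f(X^x_t)\le\mathbb E f(X^y_t)=P^tf(y)$ for $x\le y$.
* $P_vf$ is increasing, by the same coupling with all updates at the fixed vertex $v$.

**Why association is needed.** In the next section the total spin of a stationary configuration appears over a *random* set $A\subset B$, and we want to bound its variance by that over $B$. This holds if spins are nonnegatively correlated. Call a measure $\mu$ *positively associated* if $\operatorname{Cov}_\mu(f,g)\ge0$ for all increasing $f,g$.

**Lemma 5.** $\pi$ is positively associated. Consequently $\operatorname{Cov}_\pi(\sigma(u),\sigma(v))\ge0$ for all $u,v$, and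
$$\operatorname{Var}_\pi(S_A)\le\operatorname{Var}_\pi(S_B)\qquad(A\subset B\subset V). \tag{4}$$

**Proof.** *Step 1: one update preserves positive association.* Let $\mu$ be positively associated and $f,g$ increasing. Fix $\sigma_{-v}$, write $p=p_v(\sigma)$, and let $f(\pm),g(\pm)$ be the values when $\sigma(v)=\pm1$. Then
$$P_v(fg)-(P_vf)(P_vg)=p(1-p)\big(f(+)-f(-)\big)\big(g(+)-g(-)\big)\ge0 .$$
Write $\mu(f)$ for the mean of $f$ under $\mu$. The law after an update at $v$ is $\mu P_v$, with $\mu P_v(f)=\mu(P_vf)$. Therefore
$$\mu P_v(fg)\ge\mu\big((P_vf)(P_vg)\big)\ge\mu(P_vf)\,\mu(P_vg),$$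
where the second inequality is the association of $\mu$ applied to the increasing functions $P_vf,P_vg$. So $\mu P_v$ is positively associated.

*Step 2: reach $\pi$ from a point mass.* The point mass $\delta_+$ is positively associated, since all its covariances vanish. Label the vertices $1,\dots,n$. By Step 1, every law $\delta_+(P_1P_2\cdots P_n)^k$ is positively associated. The kernel $P_1\cdots P_n$ updates each vertex once and each update gives either sign with positive probability, so all its entries are strictly positive; and it preserves $\pi$. Hence these laws converge to $\pi$ as $k\to\infty$. Covariances pass to the limit.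

*Step 3: variances.* Coordinates are increasing functions, so they have nonnegative covariances. Then $\operatorname{Var}_\pi(S_B)=\operatorname{Var}_\pi(S_A)+\operatorname{Var}_\pi(S_{B\setminus A})+2\operatorname{Cov}_\pi(S_A,S_{B\setminus A})\ge\operatorname{Var}_\pi(S_A)$. $\square$

## 5. Never-updated vertices against a stationary copy

The next lemma replaces the direct analysis of $X_t$. The point of its proof is that on a never-updated vertex the plus chain still shows $+$, while the stationary chain still shows its *initial* spin, and the initial spins know nothing about the schedule.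

**Lemma 6.** Let $\emptyset\ne B\subset V$ satisfy $\mathbb E_\pi\sigma(v)\le0$ for all $v\in B$. Put $\mathcal V=\operatorname{Var}_\pi(S_B)$ and $\beta=|B|(1-\frac1n)^t$. Then
$$\|\mu_t^+-\pi\|_{\rm TV}\ \ge\ 1-\frac{108\,\mathcal V}{\beta^2}-\frac4\beta .$$

**Proof.** **Step 1: a pathwise inequality.** Let $Y_0\sim\pi$ be independent of $(v_i,U_i)_{i\ge1}$. Run $(Y_t)$ from $Y_0$ and $(X_t)$ from $+$ with the grand coupling. Then $X_t\sim\mu^+_t$, $Y_t\sim\pi$ and $X_t\ge Y_t$. Let $A=B\setminus\{v_1,\dots,v_t\}$. For $v\in A$ we have $X_t(v)=1$ and $Y_t(v)=Y_0(v)$. On $B\setminus A$ we only use $X_t\ge Y_t$. Hence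
$$S_B(X_t)\ \ge\ S_B(Y_t)+\sum_{v\in A}\big(1-Y_0(v)\big)\ =\ S_B(Y_t)+|A|-S_A(Y_0). \tag{5}$$

**Step 2: three unlikely events.** The terms on the right are dependent, but we only bound each separately. Let $M=\mathbb E_\pi S_B$ and $a=\beta/6>0$.

* Since $Y_t\sim\pi$, Chebyshev gives $\mathbb P(S_B(Y_t)\le M-a)\le\mathcal V/a^2$.
* The set $A$ is a function of $(v_i)$ only, hence independent of $Y_0$. So, given $A$, the sum $S_A(Y_0)$ has mean $\sum_{v\in A}\mathbb E_\pi\sigma(v)\le0$ and, by (4), variance at most $\mathcal V$. Therefore $\mathbb P(S_A(Y_0)\ge a)\le\mathcal V/a^2$.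
* By (1), $\mathbb P(|A|<3a)=\mathbb P(|A|<\beta/2)\le4/\beta$.

**Step 3: separation.** Outside these three events, (5) gives $S_B(X_t)>(M-a)+3a-a=M+a$. So $\mu^+_t(S_B>M+a)\ge1-2\mathcal V/a^2-4/\beta$. On the other hand $\pi(S_B>M+a)\le\mathcal V/a^2$. Subtracting, the distance is at least $1-3\mathcal V/a^2-4/\beta$, and $3/a^2=108/\beta^2$. $\square$

In zero field take $B=V$: the lemma says that the chain from $+$ is not mixed while $ne^{-t/n}$ is large compared with $\operatorname{Var}_\pi(S_V)^{1/2}$. In the strongly coupled example of Section 2 the variance is close to $n^2$ and $\beta\le n$, so the lemma alone says nothing there. The variance must be tied to the dynamics.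

## 6. The variance of the total spin and the relaxation time

**Lemma 7.** For every $B\subset V$,
$$\operatorname{Var}_\pi(S_B)\le t_{\rm rel}\,\frac{|B|}n\le t_{\rm rel}. \tag{6}$$

**Proof.** Since $P_v$ is an orthogonal projection, $\langle f,(I-P_v)f\rangle_\pi=\mathbb E_\pi f^2-\mathbb E_\pi(P_vf)^2=\mathbb E_\pi\big[\operatorname{Var}_\pi(f\mid\sigma_{-v})\big]$. So (2) with $f=S_B$ reads
$$\operatorname{Var}_\pi(S_B)\le t_{\rm rel}\,\frac1n\sum_v\mathbb E_\pi\big[\operatorname{Var}_\pi(S_B\mid\sigma_{-v})\big].$$
The $v$-th term is $0$ if $v\notin B$. If $v\in B$ it is at most $1$, because only $\sigma(v)$ is random given $\sigma_{-v}$, and a $\pm1$ variable has variance at most $1$. $\square$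

On the single edge, $\operatorname{Var}(S_V)=2+2m$ and $t_{\rm rel}=2/(1-m)$, and (6) says $1-m^2\le1$. For $J\equiv0$ both sides equal $n$ when $B=V$ (that $t_{\rm rel}=n$ is checked in Section 8).

Since (6) holds for every subset, it also bounds $\operatorname{Var}_\pi(S_A)$ by $t_{\rm rel}$ directly. So whoever only wants the theorems may run Lemma 6 with $t_{\rm rel}$ in place of $\mathcal V$ and skip Lemma 5.

**Proof of Theorem 4(i).** **Step 1: reduce to a large set with nonpositive means.** Let $t=\max\{t^+(\varepsilon),t^-(\varepsilon)\}$. Distance to $\pi$ is nonincreasing in time, because $\|\mu P-\pi\|_{\rm TV}=\frac12\sum_y\big|\sum_x(\mu(x)-\pi(x))P(x,y)\big|\le\|\mu-\pi\|_{\rm TV}$. So $\|\mu^\pm_t-\pi\|_{\rm TV}\le\varepsilon$ for both signs. The sets $\{v:\mathbb E_\pi\sigma(v)\le0\}$ and $\{v:\mathbb E_\pi\sigma(v)\ge0\}$ cover $V$, so one of them has at least $n/2$ elements. The global flip $\sigma\mapsto-\sigma$ exchanges the two sets and the two starting states and preserves $t_{\rm rel}$. It also preserves monotonicity, because it replaces $p_v(\sigma)$ by $1-p_v(-\sigma)$,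 which is again increasing. So we may assume that $B=\{v:\mathbb E_\pi\sigma(v)\le0\}$ has $|B|\ge n/2$.

**Step 2: bound $\beta$ from above.** By Lemma 6 and (6),
$$\frac{108\,t_{\rm rel}}{\beta^2}+\frac4\beta\ \ge\ 1-\varepsilon .$$
One of the two terms is at least $\frac{1-\varepsilon}2$, so $\beta\le\sqrt{216\,t_{\rm rel}/(1-\varepsilon)}$ or $\beta\le8/(1-\varepsilon)$. Since $t_{\rm rel}\ge1$, $\sqrt{216}<15$ and $(1-\varepsilon)^{-1/2}\le(1-\varepsilon)^{-1}$, in both cases
$$\beta\le\frac{15}{1-\varepsilon}\sqrt{t_{\rm rel}} .$$

**Step 3: bound $\beta$ from below and solve for $t$.** By (1), $\beta\ge\frac n2e^{-t/(n-1)}$. Combining,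
$$t\ge(n-1)\log\frac{n(1-\varepsilon)}{30\sqrt{t_{\rm rel}}},$$
which is the claim. If $t_{\rm rel}\le Kn$, the right side is at least $(n-1)[\frac12\log n-\frac12\log K-\log\frac{30}{1-\varepsilon}]=\frac12n\log n-O_{K,\varepsilon}(n)$. $\square$

## 7. Fast mixing from both extremal states forces a spectral gap

Theorem 4(i) gives the constant $\frac12$ whenever $t_{\rm rel}\le n^{1+o(1)}$. So we need: *if the chain from all plus is mixed by time $\frac12n\log n$, then $t_{\rm rel}$ is not much larger than $n$.*

The standard argument tests the law at time $t$ against an eigenfunction $f$ for $\lambda_2$. Let $\operatorname{osc}f=\max f-\min f$. Since $\mu-\nu$ has total mass $0$ and its positive and negative parts both have mass $\|\mu-\nu\|_{\rm TV}$,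
$$\Big|\sum_x(\mu(x)-\nu(x))f(x)\Big|\le\|\mu-\nu\|_{\rm TV}\operatorname{osc}f. \tag{7}$$
As $\mathbb E_\pi f=0$, starting from $x$ we get $\lambda_2^t|f(x)|=|P^tf(x)|\le\|\mathbb P_x(X_t\in\cdot)-\pi\|_{\rm TV}\operatorname{osc}f$. If $x$ maximizes $|f|$, then $\operatorname{osc}f\le2|f(x)|$ and we get a bound on $\lambda_2$. But our $x$ is all plus, and nothing so far says that $|f(+)|$ is comparable to $\operatorname{osc}f$. It need not be.

Take $J=0$ and a constant field $h$, so that $\pi$ is a product measure with spin mean $m_h=\tanh h$. The products $\prod_{v\in I}(\sigma(v)-m_h)$ are eigenfunctions with eigenvalue $1-|I|/n$, because $P_v$ kills such a product when $v\in I$ and fixes it otherwise. They form a basis, so $t_{\rm rel}=n$ for every $h$. For the eigenfunction $f=\sum_v(\sigma(v)-m_h)$ we have $f(+)/\operatorname{osc}f=(1-m_h)/2\to0$ as $h\to\infty$. Accordingly $t^+(\varepsilon)=0$ for large $h$, whatever $\varepsilon$: being mixed from $+$ alone says nothing about $t_{\rm rel}$.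

The way out uses *both* extremal starts and, instead of an eigenfunction, single-site means. By monotonicity $x\mapsto\mathbb E_x[X_s(v)]$ has its extremes exactly at $+$ and $-$, so a total variation bound at one time can be iterated.

**Lemma 8.** If $\|\mu^+_{t_0}-\mu^-_{t_0}\|_{\rm TV}\le\theta$ with $0<\theta<1$, then
$$t_{\rm rel}\le1+\frac{t_0}{\log(1/\theta)}.$$

**Proof.** Note $t_0\ge1$, because $\|\delta_+-\delta_-\|_{\rm TV}=1>\theta$.

**Step 1: single-site gaps contract geometrically.** Let $g_s(x)=\mathbb E_x[X_s(v)]$ and $d_v(t)=\mathbb E_+[X_t(v)]-\mathbb E_-[X_t(v)]$. By Section 4, $g_s$ is increasing, so $\operatorname{osc}g_s=g_s(+)-g_s(-)=d_v(s)$. By the Markov property and (7),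
$$d_v(t_0+s)=\sum_x\big(\mu^+_{t_0}(x)-\mu^-_{t_0}(x)\big)g_s(x)\le\theta\,d_v(s).$$
Since $d_v(0)=2$, we get $d_v(kt_0)\le2\theta^k$ for all $k\ge0$.

**Step 2: all copies coalesce.** In the grand coupling $X^-_t\le X^x_t\le X^+_t$ for every initial state $x$. Since $X^+_t(v)-X_t^-(v)\in\{0,2\}$, we have $\mathbb P(X^+_t(v)\ne X^-_t(v))=d_v(t)/2$. A union bound over $v$ gives
$$\mathbb P\big(X^+_{kt_0}\ne X^-_{kt_0}\big)\le n\theta^k .$$
When $X^+=X^-$, all copies agree. So for any $f$ and any $x,y$,
$$|P^{kt_0}f(x)-P^{kt_0}f(y)|\le\mathbb E\big|f(X^x_{kt_0})-f(X^y_{kt_0})\big|\le n\theta^k\operatorname{osc}f.$$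

**Step 3: read off $\lambda_2$.** Take $f$ a real eigenfunction for $\lambda_2$. It is nonconstant since $\lambda_2<1$, so $\operatorname{osc}f>0$. Choosing $x,y$ to be a maximizer and a minimizer of $f$ gives $\lambda_2^{kt_0}\operatorname{osc}f\le n\theta^k\operatorname{osc}f$, that is, $\lambda_2^{t_0}\le n^{1/k}\theta$. Let $k\to\infty$: $\lambda_2^{t_0}\le\theta$. The factor $n$ from the union bound has disappeared. With $x=\log(1/\theta)/t_0$ we have $\lambda_2\le e^{-x}$. Since $e^x\ge1+x$, $1-\lambda_2\ge1-e^{-x}\ge\frac x{1+x}$, and so $t_{\rm rel}\le1+\frac1x$. $\square$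

**Check on the single edge.** There $\|\mu^+_1-\mu^-_1\|_{\rm TV}=\frac{1+m}2=:\theta$. Lemma 8 with $t_0=1$ says $t_{\rm rel}\le1+1/\log(1/\theta)$. The true value is $2/(1-m)=1/(1-\theta)=1+\frac\theta{1-\theta}$, and indeed $\log(1/\theta)\le\frac1\theta-1$.

Now the dichotomy: either the chain takes longer than $\frac12n\log n$, and there is nothing to prove, or it does not, and Lemma 8 makes $t_{\rm rel}$ small enough for (i).

**Proof of Theorem 4(ii).** Let $\varepsilon<\frac12$, $n\ge3$ and $t_0=\max\{t^+(\varepsilon),t^-(\varepsilon)\}$.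

*Case $t_0>\frac12n\log n$.* The claimed lower bound is at most $\frac12n\log n$, since $\log\log n>0$ for $n\ge3$ and $\log(60\kappa_\varepsilon)>0$. So it holds.

*Case $t_0\le\frac12n\log n$.* Both $\mu^\pm_{t_0}$ are within $\varepsilon$ of $\pi$, so $\|\mu^+_{t_0}-\mu^-_{t_0}\|_{\rm TV}\le2\varepsilon<1$. Lemma 8 with $\theta=2\varepsilon$, and $n\log n\ge1$, give
$$t_{\rm rel}\le1+\frac{n\log n}{2\log(1/2\varepsilon)}\le\kappa_\varepsilon^2\,n\log n .$$
Insert this in (i), and use $\frac{30}{1-\varepsilon}<60$:
$$t_0\ge(n-1)\Big[\log n-\tfrac12\log(n\log n)-\log\kappa_\varepsilon-\log60\Big]=(n-1)\Big[\tfrac12\log n-\tfrac12\log\log n-\log(60\kappa_\varepsilon)\Big].\qquad\square$$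

The $\log\log n$ enters here: a chain mixed by time of order $n\log n$ is only known to have $t_{\rm rel}=O(n\log n)$, not $O(n)$.

**The symmetric case.** If $\pi$ is invariant under $\sigma\mapsto-\sigma$, the flip exchanges $\mu^+_t$ and $\mu^-_t$ and fixes $\pi$. So $\|\mu^+_t-\pi\|_{\rm TV}=\|\mu^-_t-\pi\|_{\rm TV}$ for all $t$, hence $t^+(\varepsilon)=t^-(\varepsilon)$, and (i) and (ii) bound $t^+(\varepsilon)$. $\square$

**Proof of Theorem 3.** The ferromagnetic Ising measure without field is strictly positive, monotone and invariant under the flip, and $t^+_{\rm mix}(G,J)=t^+(\frac14)$. Apply Theorem 4(ii) with $\varepsilon=\frac14$. Here $\kappa_{1/4}^2=1+\frac1{2\log2}<1.73$, so $\log(60\kappa_{1/4})<\log79<5$. This is the stated bound. It is uniform in $G$ and $J$, so it passes to the infimum. The matching upper bound for the infimum is (3) with $\varepsilon=\frac14$, proved next. $\square$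

## 8. Sharpness: free spins, frozen spins, strong fields

This section proves Theorem 4(iii).

**Free spins ($J\equiv0$, zero field).** *The spectrum.* Let $\chi_I=\prod_{v\in I}\sigma(v)$, $I\subset V$. Then $P_v\chi_I=0$ if $v\in I$ and $P_v\chi_I=\chi_I$ otherwise, so $P\chi_I=(1-\frac{|I|}n)\chi_I$. The $\chi_I$ form an orthonormal basis of $L^2(\pi)$. Hence $\lambda_2=1-\frac1n$ and $t_{\rm rel}=n$.

*The upper bound.* Expanding in this basis, $\mu^+_t/\pi=\sum_I(1-\frac{|I|}n)^t\chi_I(+)\chi_I$ with $\chi_I(+)=1$. By the Cauchy–Schwarz inequality and this expansion,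
$$4\|\mu_t^+-\pi\|_{\rm TV}^2\le\Big\|\frac{\mu_t^+}\pi-1\Big\|^2_{L^2(\pi)}=\sum_{k=1}^n\binom nk\Big(1-\frac kn\Big)^{2t}.$$
Since $1-\frac kn\le e^{-k/n}$, the sum is at most $(1+e^{-2t/n})^n-1\le\exp(ne^{-2t/n})-1$. This is at most $4\varepsilon^2$ as soon as $ne^{-2t/n}\le\log(1+4\varepsilon^2)$, that is, as soon as
$$t\ge\tfrac12n\log n-\tfrac12n\log\log(1+4\varepsilon^2).$$
The threshold equals $\frac n2\log\frac n{\log(1+4\varepsilon^2)}$, which is positive because $\log(1+4\varepsilon^2)<\log5<2\le n$. So the least integer at or above it is an admissible time, and it exceeds the threshold by less than $1$. This gives the bound for $t^+(\varepsilon)$, and $t^-(\varepsilon)=t^+(\varepsilon)$ by symmetry. This is (3).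

*Consequences.* The leading term of (3) shows that the constant $\frac12$ in (ii) cannot be increased. Since $t_{\rm rel}=n$, (i) gives $t^+(\varepsilon)\ge\frac12n\log n-O_\varepsilon(n)$ here, so (i) and (3) agree up to $O_\varepsilon(n)$. If $\varepsilon>\frac12\sqrt{e-1}$, then $1+4\varepsilon^2>e$, so $c=\frac12\log\log(1+4\varepsilon^2)>0$ and (3) reads $t^+(\varepsilon)\le\frac12n\log n-cn+1$. For such $\varepsilon$ this rules out a general lower bound $\frac12n\log n-o(n)$ under $t_{\rm rel}\le n$.

**Frozen spins ($\varepsilon>\frac12$).** On a connected $G$ take $J_{uv}\equiv b$ and let $b\to\infty$. As in Section 2, $\mu_G\to\frac12\delta_++\frac12\delta_-$, so $\|\delta_\pm-\mu_G\|_{\rm TV}=1-\mu_G(\pm)\to\frac12<\varepsilon$. Hence $t^+(\varepsilon)=t^-(\varepsilon)=0$ for $b$ large. In the proof of (ii) this is where $\theta=2\varepsilon$ stops being less than $1$: the two starts can both be within $\varepsilon$ of $\pi$ without being close to each other.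

**Strong fields.** For $J=0$ and $h_v=h\to+\infty$, $\pi(+)=(1+e^{-2h})^{-n}\to1$, so $\|\delta_+-\pi\|_{\rm TV}=1-\pi(+)\to0$ and $t^+(\varepsilon)=0$ for $h$ large. So the maximum in Theorem 4 cannot be replaced by $t^+$ alone. $\square$
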